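# Dependent choice and countable choice on a $\boldsymbol\Pi^1_2$ set of reals

## 1. Closed sets, where a perfect subset is enough

We work in $\mathsf{ZF}$ throughout. As usual, $\mathbb R$ means the Baire space $\omega^\omega$. Two choice principles, localized to a set $X$, are to be compared.

**Definition.** $\mathsf{DC}(X)$ says: for any nonempty $R\subseteq X^2$ that is total on $X$ (for all $x\in X$ there is $y\in X$ with $x\mathrel R y$) there is a sequence $(x_n)_{n\in\omega}$ of elements of $X$ with $x_n\mathrel R x_{n+1}$ for all $n$. $\mathsf{AC}_\omega(X)$ says: for any sequence $(A_n)_{n\in\omega}$ of nonempty subsets of $X$ there is $(a_n)_{n\in\omega}$ with $a_n\in A_n$ for all $n$.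

Does $\mathsf{DC}(A)$ imply $\mathsf{AC}_\omega(A)$ when $A$ is a set of reals? A sensible first try: given $(A_n)$, put $x\mathrel R y$ when $x\in A_n$ and $y\in A_{n+1}$ for some $n$ (and anything for the remaining $x$), and take a chain. This fails because a point may lie in several $A_n$, so the chain does not know which index it has reached. For instance, let $A_0=A_1=\{p\}$ and $A_n=\{q_n\}$ for $n\ge 2$, with $q_n\neq p$. Then $p\mathrel R p$, and the constant chain $p,p,p,\dots$ never visits $A_2$. (Here a choice function is obvious; the point is that the chain does not supply it.) The difficulty disappears when the sets are disjoint.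

**Definition.** $\mathsf{AC}^\perp_\omega(X)$ is $\mathsf{AC}_\omega(X)$ restricted to sequences of *pairwise disjoint* nonempty subsets of $X$.

For $X=\omega^\omega$, the sets $\{x:x(0)=n\}$, $n\in\omega$, form a sequence to which $\mathsf{AC}^\perp_\omega$ applies directly; the sets $\{x:x(n)=0\}$ do not.

**Lemma 1.** $\mathsf{DC}(A)\Rightarrow\mathsf{AC}^\perp_\omega(A)$.

**Proof.** Let $V_n\subseteq A$ be nonempty and pairwise disjoint. For $x\in V_n$ (the index $n$ is unique) let $x\mathrel R y\iff y\in V_{n+1}$. For $x\in A\setminus\bigcup_nV_n$ let $x\mathrel R y\iff y\in V_0$. Then $R$ is nonempty and total on $A$. Let $(x_k)$ be a chain. Whatever $x_0$ is, $x_1\in V_m$ for some $m$, and by induction $x_{1+k}\in V_{m+k}$ for all $k$. This chooses from $V_m,V_{m+1},\dots$; add finitely many choices from $V_0,\dots,V_{m-1}$. $\square$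

Disjointness can also be manufactured, if there is room in $A$.

**Lemma 2.** Let $A\subseteq\omega^\omega$. If $2^\omega$ injects into $A$ and $\mathsf{AC}^\perp_\omega(A)$ holds, then $\mathsf{AC}_\omega(\omega^\omega)$ holds, and hence so does $\mathsf{AC}_\omega(A)$.

**Proof.** If $f:A'\to A$ is injective, then $\mathsf{AC}^\perp_\omega(A)$ implies $\mathsf{AC}^\perp_\omega(A')$: the images under $f$ of pairwise disjoint nonempty sets are pairwise disjoint and nonempty; choose from the images and pull back. Now $\omega^\omega$ injects into $2^\omega$ by $x\mapsto 0^{x(0)}1\,0^{x(1)}1\cdots$, so $\omega^\omega$ injects into $A$, and $\mathsf{AC}^\perp_\omega(\omega^\omega)$ holds. Let $(A_n)$ be any nonempty subsets of $\omega^\omega$. The sets $\{\langle n\rangle^\frown x:x\in A_n\}$ are nonempty and pairwise disjoint. Choosing from them and deleting the first digit gives a choice sequence for $(A_n)$. So $\mathsf{AC}_\omega(\omega^\omega)$ holds. Subsets of $A$ are subsets of $\omega^\omega$, so $\mathsf{AC}_\omega(A)$ holds too. $\square$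

There is another trivial case: if $A$ is countable, fix an enumeration and always take the first element. For closed sets these two cases are all there is.

**Proposition 3.** If $A\subseteq\omega^\omega$ is closed, then $A$ is countable or $2^\omega$ injects into $A$. Hence $\mathsf{AC}_\omega^\perp(A)\Rightarrow\mathsf{AC}_\omega(A)$, and in particular $\mathsf{DC}(A)\Rightarrow\mathsf{AC}_\omega(A)$.

**Proof.** Let $T^0=\{x{\restriction}n:x\in A,\ n\in\omega\}$. Since $A$ is closed, $A=[T^0]$, the set of infinite branches of $T^0$. Let $T^{\alpha+1}$ be the set of $t\in T^\alpha$ having two incompatible extensions in $T^\alpha$ (neither extends the other), and take intersections at limits. These are subtrees of $T^0$, decreasing in $\alpha$. Each $t\in T^0$ leaves at most once, so by Replacement the sequence is eventually constant, with value $T^\infty$, say.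

Suppose $T^\infty\ne\emptyset$. Every node of $T^\infty$ has two incompatible extensions in $T^\infty$. Fix an enumeration of the pairs of nodes. Let $f(\emptyset)=\emptyset$, and let $(f(s^\frown0),f(s^\frown1))$ be the first pair of incompatible extensions of $f(s)$ in $T^\infty$. Incompatible extensions of $f(s)$ are proper extensions, so $z\mapsto\bigcup_nf(z{\restriction}n)$ maps $2^\omega$ into $[T^\infty]\subseteq A$, and it is injective by incompatibility at the first place where two arguments differ.

Suppose $T^\infty=\emptyset$. Let $x\in A$. The least $\beta$ with $x\notin[T^\beta]$ is not $0$, and not a limit since we intersect at limits. So $\beta=\alpha+1$. Let $t$ be the shortest initial segment of $x$ outside $T^{\alpha+1}$. Then $t\in T^\alpha\setminus T^{\alpha+1}$, so $x$ is the only branch of $T^\alpha$ through $t$. Since $t$ determines $\alpha$, it determines $x$. So $x\mapsto t$ injects $A$ into a countable set.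

The last sentence of the statement follows from Lemmas 1 and 2 and the remark on countable sets. $\square$

What changes for a more complicated $A$? The tree of initial segments of elements of $A$ still exists, but its branches form the closure of $A$, and a perfect subtree may have most of its branches outside $A$. Take for $A$ the set of eventually zero sequences: its tree is all of $\omega^{<\omega}$, yet $A$ is countable and $2^\omega$ does not inject into it. So a perfect subtree is not enough. We need a reason why *all* its branches lie in $A$, and this reason must use both how $A$ is defined and the assumption that choice fails on $A$.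

## 2. Projective classes, and sets decided in $L[S,x]$

The space $\mathbb R\times\mathbb R$ is identified with $\omega^\omega$ by $(x,y)\mapsto\langle x(0),y(0),x(1),y(1),\dots\rangle$. $\boldsymbol\Pi^1_0$ is the class of closed sets. For $n\ge1$, a subset of $\mathbb R$ is $\boldsymbol\Sigma^1_n$ if it is the projection of a $\boldsymbol\Pi^1_{n-1}$ set $C\subseteq\mathbb R\times\mathbb R$, and $\boldsymbol\Pi^1_n$ if it is the complement of a $\boldsymbol\Sigma^1_n$ set (similarly for subsets of $\mathbb R\times\mathbb R$, with one more factor). The lightface classes $\varSigma^1_n,\varPi^1_n$ are obtained in the same way, starting from the *recursively closed* sets: those whose complement is $\bigcup_{s\in W}N_s$ for a recursively enumerable $W\subseteq\omega^{<\omega}$, where $N_s=\{x:s\subseteq x\}$. For example, $\{x:\forall n\ x(n)\le 1\}$ is recursively closed, with $W$ the set of finite sequences having some value above $1$. Recursively closed sets are closed, so every $\varPi^1_2$ set is $\boldsymbol\Pi^1_2$.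

Two facts are given. It is consistent with $\mathsf{ZF}$ that some $A\subseteq\mathbb R$ satisfies $\mathsf{DC}(A)$ and $\neg\mathsf{AC}_\omega(A)$. On the other hand $\mathsf{ZF}$ proves $\mathsf{DC}(A)\Rightarrow\mathsf{AC}_\omega(A)$ when $A$ is $\boldsymbol\Sigma^0_3$ (a countable union of $\boldsymbol\Pi^0_2$, that is $G_\delta$, sets) or $\boldsymbol\Sigma^1_2$. The question, whose source is Alessandro Andretta and Lorenzo Notaro, "Does $\mathsf{DC}$ imply $\mathsf{AC}_\omega$, uniformly?", arXiv:2305.06676 (2023), is this: *is it consistent with $\mathsf{ZF}$ that there is a $\varPi^1_2$ set $A$ with $\mathsf{DC}(A)$ and $\neg\mathsf{AC}_\omega(A)$?* The answer is no, unless $\mathsf{ZF}$ itself is inconsistent.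

**Theorem 4.** If $A$ is $\boldsymbol\Pi^1_2$ and $\mathsf{DC}(A)$ holds, then $\mathsf{AC}_\omega(A)$ holds.

The proof uses the definition of $A$ only through the following property. For a set of ordinals $S$ and a real $x$, $L[S,x]$ is the least inner model containing $S$ and $x$. It satisfies $\mathsf{ZFC}$ and has a well-ordering of itself definable from $S,x$. Finite sequences of integers and similar finitary objects are coded recursively by integers, so a tree on a countable set of finitary objects counts as a real.

**Definition.** $A\subseteq\omega^\omega$ satisfies $(*)$ if there are a set of ordinals $S$ and a formula $\varphi$ such that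
$$x\in A\iff L[S,x]\models\varphi(S,x)\qquad\text{for all }x\in\omega^\omega.\tag{$*$}$$
Such sets are usually called $\infty$-Borel.

For example, let $A=[T]$ be closed. Let $S\subseteq\omega$ code $T$ and let $\varphi$ say "$x{\restriction}n\in T$ for all $n$"; this has the same meaning in $L[S,x]$ as in $V$. Or let $A=\{a_n:n\in\omega\}$ be countable with a given enumeration. Let $S\subseteq\omega$ code the sequence $(a_n)$ and let $\varphi$ say "$x=a_n$ for some $n$".

**Theorem 5.** If $A$ satisfies $(*)$, then $\mathsf{AC}_\omega(A)\Leftrightarrow\mathsf{AC}^\perp_\omega(A)$; in particular $\mathsf{DC}(A)\Rightarrow\mathsf{AC}_\omega(A)$. This covers all $\boldsymbol\Sigma^1_2$, all $\boldsymbol\Pi^1_2$, all $\kappa$-Suslin and all co-$\kappa$-Suslin sets ($\kappa$ any ordinal).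

**Theorem 6.** Let $A\subseteq\omega^\omega$ be arbitrary. If $\mathsf{DC}(A)$ and $\neg\mathsf{AC}_\omega(A)$, then $A$ does not satisfy $(*)$, and for every set of ordinals $S$ there are a real $T$ and $a\in A\setminus L[S,T]$ such that $a$ lies in an extension of $L[S,T]$ by a generic filter, lying in $V$, for a countable atomless poset.

Here $A$ is $\kappa$-Suslin if $A=p[\Lambda]=\{x:\exists f\in\kappa^\omega\ \forall n\ (x{\restriction}n,f{\restriction}n)\in\Lambda\}$ for a tree $\Lambda$ on $\omega\times\kappa$, and co-$\kappa$-Suslin if its complement is $\kappa$-Suslin.

## 3. Shoenfield absoluteness without choice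

This section shows that the classes named in Theorem 5 satisfy $(*)$. The tool is the textbook fact about ranks. Let $U$ be a tree on a well-orderable set. If $U$ has no infinite branch, then there is a map $\mathrm{rk}:U\to\mathrm{Ord}$ with $\mathrm{rk}(u)>\mathrm{rk}(v)$ whenever $u\subsetneq v$: put $\mathrm{rk}(u)=\sup\{\mathrm{rk}(v)+1:v\supsetneq u\}$. This defines a value at every node, since otherwise each node without a value would have a proper extension without a value, and repeatedly taking the least one would give a branch. Conversely, a strictly decreasing map into the ordinals excludes infinite branches, in any model. Therefore, if $N$ is an inner model of $\mathsf{ZFC}$ and $U\in N$, then $U$ has a branch in $N$ if and only if it has one in $V$: if there is none in $N$, then $N$ has a rank function, which still excludes branches in $V$.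

**Lemma 7.** Every $\boldsymbol\Pi^1_2$ set satisfies $(*)$.

**Proof.** Unravelling the definition, $A$ is the complement of the projection of the complement of the projection of a closed set. So there is a tree $T_0$ on $\omega\times\omega\times\omega$ with
$$x\in A\iff\forall y\,\exists z\ (x,y,z)\in[T_0].$$
Let $S\subseteq\omega$ code $T_0$ and let $\varphi(S,x)$ express the right-hand side. Fix $x$, let $N=L[S,x]$, and for $y\in\omega^\omega$ let
$$T_0(x,y)=\{u\in\omega^{<\omega}:(x{\restriction}|u|,\,y{\restriction}|u|,\,u)\in T_0\}.$$
The branches of $T_0(x,y)$ are exactly the $z$ with $(x,y,z)\in[T_0]$.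

**If $N\models\neg\varphi$, then $x\notin A$.** Pick $y\in N$ such that $T_0(x,y)$ has no branch in $N$. As $T_0(x,y)\in N$, it has no branch in $V$. So $x\notin A$.

**If $x\notin A$, then $N\models\neg\varphi$.** Pick $y\in V$ such that $T_0(x,y)$ has no branch. This $y$ need not be in $N$, so we search in $N$ for some $y'$ together with a rank function. The tree $T_0(x,y)$ is countable, hence well-orderable, and it has a rank function with values below some ordinal $\theta$. Let $(u_i)_{i<\omega}$ be a recursive enumeration of $\omega^{<\omega}$ with $|u_i|\le i$. For instance, list the $u$ in increasing order of the code $\prod_{k<|u|}p_k^{u(k)+1}$, where $p_k$ is the $k$-th prime. The $|u|$ proper initial segments of $u$ have smaller codes, so $u$ gets index at least $|u|$. Let $\Lambda$ be the tree of all pairs $(s,h)\in\omega^n\times\theta^n$, $n<\omega$, such that for all $i,j<n$: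
$$\text{if }u_i\subsetneq u_j\text{ and }(x{\restriction}|u|,s{\restriction}|u|,u)\in T_0\text{ for }u=u_i,u_j,\text{ then }h(i)>h(j).$$
This makes sense because $|u_i|\le i<n$. Since $T_0$, $x$ and $\theta$ are in $N$, so is $\Lambda$. In $V$ it has the branch $(y,h)$, where $h(i)$ is the rank of $u_i$ in $T_0(x,y)$ if $u_i\in T_0(x,y)$, and $h(i)=0$ otherwise. (If $T_0(x,y)=\emptyset$, take $\theta=1$.) So $\Lambda$ has a branch $(y',h')$ in $N$. Then $u_i\mapsto h'(i)$ is strictly decreasing on $T_0(x,y')$, so $T_0(x,y')$ has no branch, and $y'$ shows $N\models\neg\varphi$. $\square$

**Lemma 8.** All $\boldsymbol\Sigma^1_2$, all $\kappa$-Suslin and all co-$\kappa$-Suslin sets satisfy $(*)$.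

**Proof.** If $A$ satisfies $(*)$ via $S,\varphi$, its complement satisfies it via $S,\neg\varphi$. So Lemma 7 gives the $\boldsymbol\Sigma^1_2$ case. If $A=p[\Lambda]$, code $\Lambda$ by a set of ordinals. Let $\Lambda_x=\{g:(x{\restriction}|g|,g)\in\Lambda\}\in L[\Lambda,x]$. Then $x\in A$ iff $\Lambda_x$ has a branch in $V$, iff it has one in $L[\Lambda,x]$. So $A$ satisfies $(*)$, and so does its complement. $\square$

The theorems now come down to the analogue of the dichotomy in Proposition 3.

**Proposition 9.** If $A$ satisfies $(*)$ via $S,\varphi$, $\mathsf{AC}^\perp_\omega(A)$ holds and $\mathsf{AC}_\omega(A)$ fails, then $2^\omega$ injects into $A$.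

By Lemma 2 the conclusion contradicts the failure of $\mathsf{AC}_\omega(A)$, so in fact the hypotheses never hold together. The proof occupies Sections 4 to 7. **For Sections 4 and 5, $A\subseteq\omega^\omega$ is any set with $\mathsf{AC}^\perp_\omega(A)$ and $\neg\mathsf{AC}_\omega(A)$, and $S$ is an arbitrary set of ordinals;** $(*)$ enters only in Section 6.

## 4. Failure of choice as failure of separability

**Purpose.** We turn the missing choice function into a topological property: a copy of part of $A$ that has no isolated points and no dense sequence.

Fix nonempty $A_n\subseteq A$, $n\in\omega$, without a choice function. The $A_n$ may be wild subsets of $A$. We refine the topology to make them open. For $a\in A$ let $c_a\in2^\omega$ be given by $c_a(n)=1\iff a\in A_n$. Put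
$$e(a)=(c_a,a)\in X:=2^\omega\times\omega^\omega,\qquad B=e[A].$$
The map $e:A\to B$ is a bijection, so $\mathsf{AC}^\perp_\omega(B)$ holds. We view points of $X$ as infinite sequences of pairs in $2\times\omega$. For $t\in(2\times\omega)^{<\omega}$ let $N_t=\{y\in X:t\subset y\}$, and let $t^1\in\omega^{|t|}$ be the sequence of second coordinates of $t$. For example, if $t=\langle(1,5),(0,2)\rangle$, then $N_t\cap B$ consists of the $e(a)$ with $a(0)=5$, $a(1)=2$, $a\in A_0$, $a\notin A_1$.

**Definition.** A subset of $X$ is *separable* if it is empty or some sequence of its own elements is dense in it.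

In $\mathsf{ZF}$ subsets of $X$ need not be separable, and here is the case in point.

**Step 1: $B$ is not separable.** $B\neq\emptyset$ since $A_0\ne\emptyset$. Suppose $(b_k)$ is a sequence of elements of $B$ dense in $B$. For each $n$, the set $e[A_n]=\{(c,a)\in B:c(n)=1\}$ is nonempty and relatively open in $B$, so it contains some $b_k$. Take the least such $k$ and apply $e^{-1}$ to $b_k$. This is a choice function for $(A_n)$, a contradiction.

**Step 2: remove the isolated points.** Let $I$ be the set of isolated points of $B$. Mapping $b\in I$ to the shortest $t\subset b$ with $N_t\cap B=\{b\}$ is injective, so $I$ is countable. Let $Y=B\setminus\overline I$.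

*$Y$ is not separable*; in particular $Y\ne\emptyset$. Otherwise put together an enumeration of $I$ and a dense sequence of $Y$ (either may be empty, but not both, as will be clear). An open set meeting $B$ either meets $Y$, or meets $\overline I$ and hence $I$. So the combined sequence is dense in $B$ (and nonempty, as $B\neq\emptyset$), contradicting Step 1.

*$Y$ has no isolated points.* $Y$ is relatively open in $B$, so a point isolated in $Y$ would be isolated in $B$, hence in $I$, while $Y\cap I=\emptyset$.

**Step 3: the tree of $Y$.** Let $T=\{t:N_t\cap Y\neq\emptyset\}$. It is a tree without terminal nodes, and $Y\subseteq[T]$. It has this property: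

$$\text{every }t\in T\text{ has extensions }t',t''\in T\text{ with }{t'}^1,{t''}^1\text{ incompatible.}\tag{1}$$

Indeed $N_t\cap Y$ is nonempty without isolated points, so it has two distinct points $e(a)\ne e(a')$, and then $a\neq a'$. Choose $k\ge|t|$ with $a{\restriction}k\ne a'{\restriction}k$, and let $t'=e(a){\restriction}k$ and $t''=e(a'){\restriction}k$. We ask for incompatibility of *second* coordinates because in the end we need distinct elements of $A$, not only distinct points of $X$.

By (1), $T$ contains perfect subtrees. As in Section 1, this alone gives nothing: a branch of $T$ has no reason to lie in $Y$, nor its second coordinate in $A$.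

## 5. Partitions indexed by ordinals, and a Cohen point of $Y$

**Purpose.** $Y$ is not separable although $\mathsf{AC}^\perp_\omega(B)$ holds. We use this to find a point of $Y$ that is generic over an inner model.

To get a dense sequence in $Y$ one would choose from each $N_t\cap Y$, $t\in T$. These sets overlap, so $\mathsf{AC}^\perp_\omega$ does not apply. Colors indexed by ordinals can separate them.

**Lemma 10.** If $\rho:Y\to\mathrm{Ord}$ is such that $\rho[N_t\cap Y]$ is infinite for every $t\in T$, then $Y$ is separable.

**Proof.** Enumerate $T=\{t_n:n\in\omega\}$. Recursively let $\alpha_n$ be the least element of $\rho[N_{t_n}\cap Y]\setminus\{\alpha_m:m<n\}$; this set is nonempty. Let $V_n=\{y\in N_{t_n}\cap Y:\rho(y)=\alpha_n\}$. The $V_n$ are nonempty subsets of $B$, and they are pairwise disjoint because the $\alpha_n$ are distinct. By $\mathsf{AC}^\perp_\omega(B)$ there are $y_n\in V_n\subseteq N_{t_n}\cap Y$. Every nonempty relatively open subset of $Y$ contains some $N_{t_n}\cap Y$, so $(y_n)$ is dense in $Y$. $\square$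

Hence **no** $\rho$ as in Lemma 10 exists. Where might one look for such a $\rho$? Let $M=L[S,T]$, an inner model of $\mathsf{ZFC}$ with a well-ordering of itself definable from $S,T$. A first try: if $Y\subseteq M$, let $\rho(y)$ be the place of $y$ in that well-ordering (restricted to $M\cap X$). Then $\rho$ is injective, and each $N_t\cap Y$ is infinite since $Y$ has no isolated points. So $Y$ would be separable. Therefore $Y\not\subseteq M$. The same argument gives much more if single points of $M$ are replaced by nowhere dense closed sets coded in $M$.

Let $\mathcal F\in M$ be the set of all subtrees $F\subseteq T$ with $F\in M$ such that every $t\in T$ has an extension $t'\in T\setminus F$. For example, if $y\in[T]\cap M$, then $\{y{\restriction}n:n\in\omega\}\in\mathcal F$ by (1).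

**Lemma 11.** There is $b\in Y$ with $b\notin[F]$ for all $F\in\mathcal F$.

**Proof.** Suppose not. For $y\in Y$ let $\rho(y)$ be the index, in the canonical enumeration of $\mathcal F$ in $M$ by ordinals, of the first $F\in\mathcal F$ with $y\in[F]$. Suppose $\rho[N_t\cap Y]$ is finite for some $t\in T$, with values the indices of $F_1,\dots,F_k$. Choose $t\subseteq s_1\subseteq\dots\subseteq s_k$ in $T$ with $s_i\notin F_i$; this is possible since $F_i\in\mathcal F$. Each $F_i$ is closed under initial segments, so $s_k\notin F_1\cup\dots\cup F_k$, and no point of $N_{s_k}\cap Y$ lies in any $[F_i]$. But $N_{s_k}\cap Y$ is a nonempty subset of $N_t\cap Y$, all of whose points lie in some $[F_i]$, a contradiction. So $\rho$ satisfies the hypothesis of Lemma 10, and $Y$ is separable, contradicting Step 2. $\square$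

We now recall the forcing vocabulary. If $P\in M$ is a poset, a filter $G\subseteq P$ lying in $V$ is *generic over $M$* if it meets every dense $D\subseteq P$ with $D\in M$. Then $M[G]$ is an inner model of $\mathsf{ZFC}$ containing $M$ and $G$. The forcing theorem says that a statement about names holds in $M[G]$ if and only if some $p\in G$ forces it, and that forcing is definable in $M$. We regard $T$ as a poset with longer nodes stronger. A branch $b\in[T]$ gives the filter $\{b{\restriction}n:n\in\omega\}$, and we call $b$ *$T$-generic over $M$* if this filter is, that is, if every dense $D\subseteq T$ in $M$ contains some $b{\restriction}n$. We write $M[b]$ for the extension. For example, for the full binary tree $2^{<\omega}$ the zero sequence is never generic: it misses the dense set of nodes having some digit $1$.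

**Proposition 12.** The poset $T$ is countable in $M$ and atomless. The point $b$ of Lemma 11 is $T$-generic over $M$. If $b=e(a)$, then $a\in A\setminus M$.

**Proof.** $T\in M$ is a tree of finite sequences of pairs of integers, so it is countable in $M$. It is atomless by (1). Let $D\in M$ be dense in $T$, and let $F$ be the set of $t\in T$ such that no initial segment of $t$ (including $t$) is in $D$. Then $F\in M$ is a subtree of $T$, and every $t\in T$ has an extension in $D$, which is outside $F$. So $F\in\mathcal F$ and $b\notin[F]$. Thus some $b{\restriction}n$ is in $T\setminus F$, that is, $b$ has an initial segment in $D$. Hence $b$ is generic.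

Since $b\in Y\subseteq B$, $b=e(a)$ for some $a\in A$. Let $a^*\in M\cap\omega^\omega$. The set $\{t\in T:t^1\not\subset a^*\}$ is in $M$. It is dense, because of the two nodes $t',t''$ in (1) at most one has its second coordinates along $a^*$. So $b$ meets it, and $a\neq a^*$. $\square$

## 6. A condition that forces membership in $A$

**Purpose.** This is where $(*)$ gives the reason, missing in Section 1, for branches of a tree to lie in $A$: if *one* generic branch has its second coordinate in $A$, then so do *all* generic branches through a suitable node.

From now on $S,\varphi$ witness $(*)$ for $A$, with $M=L[S,T]$, $b=e(a)$ as above. Let $\dot a\in M$ be the name for the second coordinate of the generic branch.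

Since $a\in A$, $(*)$ gives $L[S,a]\models\varphi(S,a)$. The inner model $M[b]$ contains $S$ and $a$, so it computes $L[S,a]$ correctly, and $M[b]\models$ "$L[S,a]\models\varphi(S,a)$". By the forcing theorem there is $t_0\in T$ with $t_0\subset b$ such that in $M$
$$t_0\Vdash_T\ L[\check S,\dot a]\models\varphi(\check S,\dot a).\tag{2}$$

**Lemma 13.** If $b'\in[T]$ (in $V$) is $T$-generic over $M$ and $t_0\subset b'$, then the second coordinate $a'$ of $b'$ is in $A$.

**Proof.** By (2), $M[b']\models$ "$L[S,a']\models\varphi(S,a')$". Again $M[b']$ computes $L[S,a']$ correctly, so $L[S,a']\models\varphi(S,a')$, and $(*)$ gives $a'\in A$. $\square$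

Note that $b'$ itself need not be in $Y$ or in $B$; only $a'\in A$ is claimed.

## 7. A perfect set of generics computed from one

**Purpose.** It remains to find perfectly many $T$-generic branches through $t_0$ *in $V$*, with different second coordinates. So far we have one, namely $b$.

Two attempts stop early. First, one could build generics by meeting the dense sets in $M$ one after another. This needs an enumeration of them in type $\omega$, and nothing says that $M$ has only countably many dense subsets of $T$ from the point of view of $V$. Second, one could perturb $b$ by each $z\in2^\omega$, for instance by adding digits modulo $2$ in the case of the full tree $2^{<\omega}$. But $z$ ranges over all of $V$: for $z=b$ the sum is the zero sequence, which is not generic.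

What works is to make a whole perfect tree generic. If at some finite level *all* nodes of the perfect tree lie in the dense set $E$, then every branch meets $E$, whichever model the branch comes from. A poset of finite perfect-tree approximations does this. It is countable, so the single Cohen-type point $b$ can be used to compute a generic for it.

**Step 1: the poset.** In $M$ let $Q$ be the set of functions $p:2^{\le n}\to T$ (with $n=n_p<\omega$) such that $p(\emptyset)=t_0$; $s\subseteq s'\Rightarrow p(s)\subseteq p(s')$; and $p(s^\frown0)^1,p(s^\frown1)^1$ are incompatible for $|s|<n$. Order it by $q\le p\iff q\supseteq p$. For example, an element with $n_p=1$ consists of $t_0$ and two extensions of it with incompatible second coordinates. $Q$ is countable in $M$, and its top element $1_Q$ is the function $\emptyset\mapsto t_0$. Fix in $M$ an enumeration $Q=\{q_i:i\in\omega\}$.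

**Step 2: density facts.** These say what a generic for $Q$ will decide.

*For every $k$, $\{q:n_q\ge k\}$ is dense in $Q$.* Given $p$, use (1) at each $p(s)$, $s\in2^{n_p}$, to add one more level; repeat.

*If $E\in M$ is dense in $T$, then $D_E=\{q:n_q\ge1,\ \forall s\in2^{n_q}\ q(s)\in E\}$ is dense in $Q$.* Given $p$, for each $s\in2^{n_p}$ take two extensions of $p(s)$ in $T$ with incompatible second coordinates by (1), and extend each of them further into $E$. Incompatibility is preserved. Let these be the values at $s^\frown0$ and $s^\frown1$. This gives $q\le p$ in $D_E$ with $n_q=n_p+1$.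

**Step 3: reading bits along a branch.** We extract from a node $t\supseteq t_0$ a finite binary sequence that can be steered freely by extending $t$. Call $u\in T$ *splitting* if it has at least two immediate successors in $T$. Every node of $T$ is extended by (or is) a splitting node: take the longest common initial segment of the nodes $t',t''$ in (1). Fix an ordering of $2\times\omega$ in type $\omega$. For $t\supseteq t_0$ in $T$ let $\sigma(t)\in2^{<\omega}$ list, for the splitting nodes $u$ with $t_0\subseteq u\subsetneq t$ in increasing order, the bit $0$ if $t$ passes through the least immediate successor of $u$ in $T$, and $1$ otherwise. Clearly $t\subseteq t'\Rightarrow\sigma(t)\subseteq\sigma(t')$. Moreover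
$$\text{for }t\supseteq t_0\text{ in }T\text{ and }i<2\text{ there is }t'\supsetneq t\text{ in }T\text{ with }\sigma(t')=\sigma(t)^\frown i.\tag{3}$$
Indeed let $u\supseteq t$ be a splitting node of minimal length. No splitting node $w$ satisfies $t\subseteq w\subsetneq u$. Let $t'$ be the least immediate successor of $u$ in $T$ if $i=0$, and another immediate successor if $i=1$. The splitting nodes counted by $\sigma(t')$ are those counted by $\sigma(t)$ and $u$.

**Step 4: from bits to conditions in $Q$.** Write $\sigma(t)=0^{k_0}1\,0^{k_1}1\cdots0^{k_{m-1}}1\,0^j$; this determines $m$, the $k_i$ and $j$. Define $r(t)\in Q$ by starting with $r=1_Q$ and, for $i=0,\dots,m-1$ in turn, replacing $r$ by $q_{k_i}$ if $q_{k_i}\le r$, and leaving $r$ unchanged otherwise; $r(t)$ is the final $r$. In words, each completed block $0^k1$ proposes $q_k$, and the proposal is accepted if it extends the current condition. For example, $\sigma(t)=00\,1\,0$ has one completed block, $0^21$, so $r(t)=q_2$, because every $q_2\in Q$ is below $1_Q$. If $t\subseteq t'$, the completed blocks of $\sigma(t)$ are the first ones of $\sigma(t')$, so $r(t')\le r(t)$. The map $r$ is in $M$.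

**Lemma 14.** For every dense $D\subseteq Q$ in $M$ there is $n\ge|t_0|$ such that $r(b{\restriction}n)$ extends an element of $D$.

**Proof.** Let $D'$ be the set of $t\in T$ that are incompatible with $t_0$, or satisfy $t\supseteq t_0$ with $r(t)$ below an element of $D$. Then $D'\in M$. We show that $D'$ is dense in $T$. Let $t\in T$. If $t$ is incompatible with $t_0$, it is in $D'$. Otherwise, extending it, we may assume $t\supseteq t_0$. By (3) extend $t$ to $t_1$ with $\sigma(t_1)=\sigma(t)^\frown1$, so that the last block of $\sigma(t_1)$ is complete. By density of $D$ pick $i$ with $q_i\in D$ and $q_i\le r(t_1)$. Applying (3) $i+1$ times, extend $t_1$ to $t_2$ with $\sigma(t_2)=\sigma(t_1)^\frown0^i1$. The only new completed block is $0^i1$, and its proposal $q_i$ is accepted. So $r(t_2)=q_i\in D$ and $t_2\in D'$.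

By Proposition 12, $b$ has an initial segment $b{\restriction}n\in D'$. Both $b{\restriction}n$ and $t_0$ are initial segments of $b$, so they are compatible. Hence $b{\restriction}n\supseteq t_0$, and $r(b{\restriction}n)$ is below an element of $D$. $\square$

**Step 5: the generic perfect tree.** Let $\pi=\bigcup_{n\ge|t_0|}r(b{\restriction}n)$. The conditions $r(b{\restriction}n)$ form a decreasing sequence in $Q$, that is, an increasing sequence of functions, so $\pi$ is a function. By Lemma 14 and the first density fact, it is defined on all of $2^{<\omega}$. Hence $\pi:2^{<\omega}\to T$ is monotone, $\pi(\emptyset)=t_0$, and $\pi(s^\frown0)^1,\pi(s^\frown1)^1$ are always incompatible. The last property implies $\pi(s^\frown i)\supsetneq\pi(s)$: if $\pi(s^\frown i)=\pi(s)$, then $\pi(s^\frown i)^1\subseteq\pi(s^\frown(1-i))^1$. Finally,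
$$\text{for every dense }E\subseteq T\text{ in }M\text{ there is }k\text{ with }\pi(s)\in E\text{ for all }s\in2^k.\tag{4}$$
Indeed, apply Lemma 14 to $D_E$: some $r(b{\restriction}n)$ extends some $q\in D_E$, so $\pi$ extends $q$, and $k=n_q$ works.

**Step 6: all branches are generic.** Let $z\in2^\omega$ be any element **of $V$**, and put $b_z=\bigcup_n\pi(z{\restriction}n)$. Since $\pi(s^\frown i)\supsetneq\pi(s)$, $b_z$ is an infinite branch of $T$. By (4) it meets every dense subset of $T$ lying in $M$: for the $k$ given by (4), $\pi(z{\restriction}k)\in E$. So $b_z$ is $T$-generic over $M$, and $t_0=\pi(\emptyset)\subset b_z$. By Lemma 13 its second coordinate $a_z$ is in $A$. If $z\ne z'$ first differ at $n$, let $s=z{\restriction}n=z'{\restriction}n$. Then $a_z$ and $a_{z'}$ extend the incompatible sequences $\pi(s^\frown0)^1,\pi(s^\frown1)^1$ (in some order), so $a_z\ne a_{z'}$. Thus $z\mapsto a_z$ is an injection of $2^\omega$ into $A$ (it is even continuous, since $\pi(z{\restriction}n)$ depends only on $z{\restriction}n$). This proves Proposition 9.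

## 8. Deducing the theorems, and a consequence for projections

**Proof of Theorem 5.** Let $A$ satisfy $(*)$. Trivially $\mathsf{AC}_\omega(A)\Rightarrow\mathsf{AC}^\perp_\omega(A)$. Conversely, let $\mathsf{AC}^\perp_\omega(A)$ hold and suppose $\mathsf{AC}_\omega(A)$ fails. By Proposition 9, $2^\omega$ injects into $A$, so $\mathsf{AC}_\omega(A)$ holds by Lemma 2, a contradiction. With Lemma 1, $\mathsf{DC}(A)\Rightarrow\mathsf{AC}_\omega(A)$. The classes listed are covered by Lemmas 7 and 8. $\square$

**Proof of Theorem 4.** A $\boldsymbol\Pi^1_2$ set satisfies $(*)$ by Lemma 7; apply Theorem 5. $\square$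

Since $\varPi^1_2$ sets are $\boldsymbol\Pi^1_2$, $\mathsf{ZF}$ refutes the existence of a $\varPi^1_2$ set $A$ with $\mathsf{DC}(A)$ and $\neg\mathsf{AC}_\omega(A)$. This answers the question.

**Proof of Theorem 6.** Let $\mathsf{DC}(A)$ and $\neg\mathsf{AC}_\omega(A)$ hold. By Theorem 5, $A$ does not satisfy $(*)$. By Lemma 1, $\mathsf{AC}^\perp_\omega(A)$ holds, so Sections 4 and 5 apply to $A$ with any set of ordinals $S$. They give the real $T$ and, by Proposition 12, a point $b=e(a)$ that is $T$-generic over $M=L[S,T]$, with $T$ countable and atomless, and $a\in A\setminus L[S,T]$. The generic filter $\{b{\restriction}n:n\in\omega\}$ lies in $V$, and $a\in M[b]$. $\square$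

**A consequence for $\boldsymbol\Sigma^1_3$ sets.** Let $A$ be $\boldsymbol\Sigma^1_3$, the projection of a $\boldsymbol\Pi^1_2$ set $C\subseteq\mathbb R\times\mathbb R$. If $\mathsf{DC}(C)$ holds, then $\mathsf{AC}_\omega(A)$ holds. Indeed, Theorem 4, through the identification of $\mathbb R\times\mathbb R$ with $\mathbb R$, gives $\mathsf{AC}_\omega(C)$. Given nonempty $A_n\subseteq A$, the sets $\{(x,y)\in C:x\in A_n\}$ are nonempty. Choose from them and project. Note that the hypothesis is $\mathsf{DC}(C)$, not $\mathsf{DC}(A)$.

By Theorem 6 and Lemmas 7 and 8, any set witnessing the consistent statement "$\mathsf{DC}(A)$ and $\neg\mathsf{AC}_\omega(A)$" is neither $\boldsymbol\Sigma^1_2$ nor $\boldsymbol\Pi^1_2$. Whether such a set can be $\boldsymbol\Delta^1_3$, $\boldsymbol\Sigma^1_3$ or $\boldsymbol\Pi^1_3$ is not settled by these arguments.
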